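# Draws in Trap on random boards: boundary influence of matchings under small tilts

## 1. A corridor, a dead end, and a board with no closed site

Put a token on a vertex of a graph. Two players take turns to move it along an edge to a vertex that the token has not visited before. A player who cannot move loses. This game is called Trap.

Play it first in a corridor. Inside $\mathbb Z^2$ let the only usable sites be $(0,0),(1,0),\dots,(k,0)$, with the token at $(0,0)$. Every move is forced and exactly $k$ moves are made. The first player makes moves number $1,3,5,\dots$, so she makes the last move, and wins, exactly when $k$ is odd. Adding one usable site at the far end changes the winner, so information travels along the corridor from its end to its start. If the corridor is infinite, with usable sites $(i,0)$ for all $i\ge0$, nobody is ever stuck and nobody wins.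

Next, a dead end in the plane. Let the token be at $u$, and suppose that a neighbor $w$ of $u$ is usable while the three other neighbors of $w$ are not. The player to move goes to $w$ and wins at once, whatever the rest of the board looks like. Here a few sites near the token decide the game.

Finally, let every site of $\mathbb Z^2$ be usable and start at the origin. Cut the plane into the dominoes $\{(2i,j),(2i+1,j)\}$. Suppose the first player always moves to the other site of the domino that contains the token. After each of her moves the visited set is a union of dominoes. So when the opponent moves to an unvisited site, the partner of that site is unvisited too, and the first player is never stuck. Hence the second player has no winning strategy. Now cut $\mathbb Z^2\setminus\{0\}$ into dominoes: in rows $j\ne0$ use the dominoes above; in row $0$ use $\{(2i+1,0),(2i+2,0)\}$ for $i\ge0$ and $\{(2i,0),(2i+1,0)\}$ for $i<0$. If the second player always moves to the partner of the token's site, then after each of his moves the visited set is the origin together with a union of these dominoes. So he is never stuck, and the first player has no winning strategy either. With perfect play the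 game on the full lattice goes on forever.

So the empty board gives an endless game, while obstacles create dead ends, and a dead end decides the game near it. Scatter obstacles at random with a small density. Do the dead ends always settle the game, possibly through long chains of consequences, or can an endless game survive?

## 2. The random board and the theorems

A *strategy* for a player assigns a legal next move, where one exists, to each position; a position consists of the token's location and the set of visited vertices. A strategy is *winning* if it results in a win whatever the opponent does. On a finite graph exactly one player has a winning strategy. On an infinite graph possibly neither has one, and then the game is called a *draw*.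

On $\mathbb Z^2$ with nearest-neighbor edges, call a site even or odd according to the parity of the sum of its coordinates. Independently for all sites, each odd site is *closed* with probability $p$ and each even site is closed with probability $q$; all other sites are *open*. Write $\omega_v=1$ if $v$ is open and $\omega_v=0$ if $v$ is closed, and let $G=G(\omega)$ be the subgraph of $\mathbb Z^2$ induced by the open sites. The game is played on $G$. Let $D$ be the event that the origin is open and the game started there is a draw.

(The event $D$ is measurable. If a player has a winning strategy from $v$, the plays consistent with it form a tree with finite degrees and no infinite branch. By König's lemma the tree is finite, so the win takes boundedly many moves. Whether a win within $N$ moves can be forced depends on finitely many sites, and one takes the union over $N$.)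

The paper of Riddhipratim Basu, Alexander E. Holroyd, James B. Martin and Johan Wästlund, "Games on Random Boards", arXiv:1505.07485 (2015), is the source of the problem: can draws occur when the two densities are equal? That is, is there $p=q\in(0,1)$ with $\mathbb P(D)>0$? The answer is no.

**Theorem A.** If $p,q\in(0,1)$ (in particular if $p=q\in(0,1)$), then almost surely the game is not a draw from any open vertex. So $\mathbb P(D)=0$.

**Theorem B.** For $(p,q)\in[0,1]^2$: $\mathbb P(D)>0$ if and only if $p=q=0$, in which case $\mathbb P(D)=1$. If $(p,q)\ne(0,0)$, almost surely there is no open vertex from which the game is a draw.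

**Theorem C.** There is an absolute constant $C_1$ such that, for $p,q\in(0,1)$, $\kappa=\min(p(1-p),q(1-q))$ and even $R\ge4$, the following holds with probability at least $1-\big(C_1/(\kappa\log\log R)\big)^{1/2}$: either the origin is closed, or the open/closed status of the sites at $\ell^1$-distance at most $R$ from the origin determines a player who wins, by a strategy that keeps the token within that ball.

Since every move changes parity, one player always moves from even vertices and the other from odd ones. Call **X** the player who moves from even vertices and **Y** the one who moves from odd vertices. Who moves first depends only on the parity of the starting vertex. We say "X wins from $v$" when X has a winning strategy.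

## 3. Finite boxes with an even boundary

To study a draw we compare the game on $G$ with two finite games. In one of them the boundary of a box is as bad as possible for X, in the other as good as possible for X.

**Definition (even-bounded set).** For a finite $\Lambda\subset\mathbb Z^2$ let $\partial\Lambda$ be the set of sites of $\Lambda$ that have a neighbor outside $\Lambda$. The set $\Lambda$ is *even-bounded* if all sites of $\partial\Lambda$ are even.

**Definition (the two truncated graphs).** For even-bounded $\Lambda$ let $G_\Lambda$ be the subgraph of $G$ induced by the open sites of $\Lambda$. Let $G_\Lambda^+$ be $G_\Lambda$ together with, for each open $u\in\partial\Lambda$, a new pendant vertex $u^*$ joined only to $u$. The vertices $u^*$ count as odd, so $G_\Lambda^+$ is bipartite.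

When the token is at an open boundary vertex $u$ it is X's turn. On $G^+_\Lambda$ she then wins at once by moving to $u^*$. On $G_\Lambda$ the move out of the box does not exist.

*Example.* Let $w$ be an odd site and let $\Lambda$ consist of $w$ and its four neighbors, all open. Then $\Lambda$ is even-bounded and $\partial\Lambda$ is the set of the four neighbors. On the star $G_\Lambda$, Y starting at $w$ moves to a leaf and X is stuck; X starting at a leaf must move to $w$, Y moves to another leaf, and X is stuck. So Y wins from all five sites. On $G_\Lambda^+$, Y starting at $w$ moves to a leaf $u$, X moves to $u^*$ and Y is stuck; X starting at a leaf $u$ moves to $u^*$. So X wins from all five sites. Here the boundary decides everything. If instead $u$ and $w$ are open and the other three sites are closed, X starting at $u$ wins on both graphs by moving to $w$: this is the dead end of Section 1.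

**Lemma 1.** Let $\Lambda$ be even-bounded and $v\in\Lambda$ open. Let $K$ be a bipartite graph, with parts extending even/odd, that contains $G_\Lambda$ as an induced subgraph and is such that every vertex of $G_\Lambda$ with a $K$-neighbor outside $G_\Lambda$ lies in $\partial\Lambda$.

(i) If X wins from $v$ on $G_\Lambda$, then X wins from $v$ on $K$.

(ii) If Y wins from $v$ on $G_\Lambda^+$, then Y wins from $v$ on $K$.

In both cases the winner can keep the token in $\Lambda$. The lemma applies to $K=G$ and to $K=G_{\Lambda'}$, $K=G_{\Lambda'}^+$ for every even-bounded $\Lambda'\supseteq\Lambda$.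

*Proof.* (i) On $K$, X uses her winning strategy for $G_\Lambda$. Her moves stay in $G_\Lambda$. Y moves from odd vertices of $G_\Lambda$; these are not in $\partial\Lambda$, so all their $K$-neighbors lie in $G_\Lambda$. Hence the play is a play on $G_\Lambda$ that follows X's winning strategy. It is finite and ends with Y at a vertex all of whose $G_\Lambda$-neighbors have been visited. These are all of its $K$-neighbors, so Y is stuck in $K$ too.

(ii) On $K$, Y uses his winning strategy for $G_\Lambda^+$. In a play on $G_\Lambda^+$ consistent with this strategy, the token is never at an open $u\in\partial\Lambda$: such a $u$ is even, so X would be to move, and she could move to $u^*$ and win, because $u^*$ has no other neighbor. So the token never visits $\partial\Lambda$, and therefore never visits a pendant vertex. A vertex of $G_\Lambda$ outside $\partial\Lambda$ has the same neighbors in $K$ as in $G_\Lambda^+$, namely its neighbors in $G_\Lambda$. By induction on the number of moves, the play on $K$ is also a play on $G_\Lambda^+$ that never meets $\partial\Lambda$. It is finite and Y wins.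

For the last assertion, a vertex of $G_\Lambda$ with a $K$-neighbor outside $G_\Lambda$ has either a lattice neighbor outside $\Lambda$, and then lies in $\partial\Lambda$ by definition, or (when $K=G^+_{\Lambda'}$) a pendant neighbor, and then lies in $\partial\Lambda'\cap\Lambda$. A site of $\Lambda$ with a neighbor outside $\Lambda'$ has that neighbor outside $\Lambda$, so $\partial\Lambda'\cap\Lambda\subseteq\partial\Lambda$. $\square$

**Definition (undecided by the box).** For $v\in\Lambda$ let $U_v^\Lambda$ be the event that, after declaring $v$ open, X wins from $v$ on $G_\Lambda^+$ and Y wins from $v$ on $G_\Lambda$.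

The event $U_v^\Lambda$ depends only on $(\omega_u)_{u\in\Lambda\setminus\{v\}}$. In the star example it occurs for all five sites. By Lemma 1(i) with $K=G^+_\Lambda$, a win for X on $G_\Lambda$ is a win for X on $G_\Lambda^+$. So if $U_v^\Lambda$ fails, then (with $v$ open) the same player wins on both graphs: either X wins on $G_\Lambda$ and hence on both, or Y wins on $G_\Lambda^+$ and hence on both. Three consequences follow.

First,
$$\Lambda\subseteq\Lambda'\ \Longrightarrow\ U_v^{\Lambda'}\subseteq U_v^\Lambda .\tag{1}$$
Indeed, if $U_v^\Lambda$ fails, then either X wins on $G_\Lambda$, hence on $G_{\Lambda'}$ by Lemma 1(i), or Y wins on $G_\Lambda^+$, hence on $G_{\Lambda'}^+$ by Lemma 1(ii). In both cases $U_v^{\Lambda'}$ fails.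

Second, if $v$ is open and $U_v^\Lambda$ fails, then
$$(\omega_u)_{u\in\Lambda}\text{ determines a winner on }G\text{, who can win while keeping the token in }\Lambda.\tag{2}$$
This is Lemma 1 with $K=G$.

Third, by (2),
$$v\text{ open and the game on }G\text{ from }v\text{ a draw}\ \Longrightarrow\ U_v^\Lambda\text{ occurs for every even-bounded }\Lambda\ni v.\tag{3}$$

We fix the boxes. Let $B_n=\{x:|x|_1\le n\}$. For even $n\ge2$ we have $\partial B_n=\{|x|_1=n\}$, so $B_n$ is even-bounded with $|\partial B_n|=4n$. It has $(n+1)^2$ even and $n^2$ odd sites, so $|B_n|=2n^2+2n+1$ and
$$2n^2\le|B_n|\le5n^2 .\tag{4}$$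
(For $n=2$: $8$ boundary sites, $9$ even and $4$ odd sites, $13$ in all. The bounds in (4) hold for all $n\ge1$.) For even $r$ let $\Lambda_r(v)=v+B_r$ if $v$ is even and $\Lambda_r(v)=v+B_{r+1}$ if $v$ is odd. In both cases the boundary is even, and the sets increase with $r$.

For even $r\ge2$ put $U_v^{(r)}=U_v^{\Lambda_r(v)}$, and $U_v^{(\infty)}=\bigcap_rU_v^{(r)}$. By (1) these events decrease in $r$. The law of $\omega$ is invariant under translations by even vectors, so $\mathbb P(U_v^{(r)})$ depends only on $r$ and the parity of $v$; call it $\theta_e(r)$ for even $v$ and $\theta_o(r)$ for odd $v$, and put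
$$\phi(r)=\theta_e(r)+\theta_o(r)\le2 ,\qquad r\in\{2,4,\dots\}\cup\{\infty\}.$$
Both $\theta_e$ and $\theta_o$ are nonincreasing, and $\phi(r)\downarrow\phi(\infty)$ as $r\to\infty$. By (3), $D\subseteq U_0^{(\infty)}$. Theorem A will follow once we show $\phi(\infty)=0$.

## 4. Winning positions and maximum matchings

A *matching* is a set of pairwise disjoint edges. It *covers* the endpoints of its edges and *misses* the other vertices. For a finite graph $K$ let $\nu(K)$ be the maximum size of a matching. Removing one vertex lowers $\nu$ by $0$ or $1$, and $\nu(K-v)=\nu(K)$ exactly when some maximum matching of $K$ misses $v$. We recall the known connection with Trap and prove it.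

**Lemma 2.** On a finite graph $K$, the first player wins from $v$ if and only if every maximum matching covers $v$, that is, if and only if $\nu(K)-\nu(K-v)=1$; otherwise $\nu(K)=\nu(K-v)$.

*Example.* On the path $a\,b\,c$ the maximum matchings are $\{ab\}$ and $\{bc\}$. Both cover $b$, and from $b$ the first player wins in one move. The vertex $a$ is missed by $\{bc\}$, and from $a$ the second player wins by replying $c$ to $b$.

*Proof.* Suppose every maximum matching covers $v$, and fix one, $M$. The first player always moves along the $M$-edge at the token. Let the play be $v=x_0,x_1,x_2,\dots$, with $x_{2i}x_{2i+1}\in M$. If the opponent ever reached a vertex $x_{2k}$ missed by $M$, then removing from $M$ the edges $x_{2i}x_{2i+1}$ and adding the edges $x_{2i+1}x_{2i+2}$, for $0\le i<k$, would give a matching of the same size that misses $v$, a contradiction. So $x_{2k}$ always has an $M$-partner. This partner is unvisited, since $x_0,\dots,x_{2k-1}$ are matched among themselves. The first player is never stuck, and as $K$ is finite she wins.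

Suppose instead that a maximum matching $M$ misses $v$. The second player always moves along the $M$-edge at the token, so $x_{2i-1}x_{2i}\in M$. If the first player reached a vertex $x_{2k+1}$ missed by $M$, then removing the edges $x_{2i-1}x_{2i}$, $1\le i\le k$, and adding the edges $x_{2i}x_{2i+1}$, $0\le i\le k$, would give a larger matching, a contradiction. So $x_{2k+1}$ has an $M$-partner; it is unvisited, since $x_0$ is missed by $M$ and $x_1,\dots,x_{2k}$ are matched among themselves. The second player is never stuck and wins. The statement about $\nu$ is the remark before the lemma. $\square$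

The next lemma says that the undecided sites are exactly the sites that can change one bounded number, the *boundary influence* $h$.

**Lemma 3.** Let $\Lambda$ be even-bounded and $h=h_\Lambda(\omega)=\nu(G_\Lambda^+)-\nu(G_\Lambda)$. Then $0\le h\le|\partial\Lambda|$, and for $v\in\Lambda$,
$$h|_{\omega_v=1}-h|_{\omega_v=0}=\varepsilon_v\mathbf 1[U_v^\Lambda],\qquad \varepsilon_v=+1\ (v\text{ even}),\quad \varepsilon_v=-1\ (v\text{ odd}).$$

*Proof.* Since $G_\Lambda\subseteq G_\Lambda^+$, $h\ge0$. A matching of $G_\Lambda^+$ has at most $|\partial\Lambda|$ pendant edges, and deleting them leaves a matching of $G_\Lambda$; so $h\le|\partial\Lambda|$.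

Start with $v$ open and close it. This deletes $v$ from both graphs. If $v\in\partial\Lambda$, the vertex $v^*$ would become isolated, and whether it is kept or not does not affect $\nu$. So by Lemma 2 the drop in $\nu(G_\Lambda^+)$ is $1$ if the first player wins from $v$ on $G_\Lambda^+$ and $0$ otherwise, and likewise for $G_\Lambda$.

If $v$ is even, X moves first, and
$$h|_{\omega_v=1}-h|_{\omega_v=0}=\mathbf 1[\text{X wins on }G_\Lambda^+]-\mathbf 1[\text{X wins on }G_\Lambda]$$
with $v$ open on the right. A win for X on $G_\Lambda$ implies one on $G_\Lambda^+$, so the difference is $1$ if X wins on $G_\Lambda^+$ and Y wins on $G_\Lambda$, and $0$ otherwise. That is $\mathbf 1[U_v^\Lambda]$. If $v$ is odd, Y moves first, and the difference is $\mathbf 1[\text{Y wins on }G_\Lambda^+]-\mathbf 1[\text{Y wins on }G_\Lambda]$. A win for Y on $G_\Lambda^+$ implies one on $G_\Lambda$, so this equals $-\mathbf 1[U_v^\Lambda]$. $\square$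

*Check on the star.* With all five sites open, $\nu(G_\Lambda)=1$ and $\nu(G_\Lambda^+)=4$, so $h=3$. Closing the center $w$ gives $h=4-0=4$: opening the odd site $w$ changes $h$ by $-1$. Closing one leaf gives $h=3-1=2$: opening an even leaf changes $h$ by $+1$.

## 5. What a tilt of fixed size gives, and the point it misses

We have a function $h_{B_n}$ with values in $[0,4n]$, and, if $\phi(\infty)>0$, the number of sites of $B_n$ at which flipping $\omega_v$ changes $h_{B_n}$ has expectation of order $n^2$. A natural plan is to vary the densities, so that $\mathbb E h$ has to move by much more than $4n$.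

Recall how an expectation moves. If the $\omega_v$ are independent with $\mathbb P(\omega_v=1)=a_v$ and $f$ depends on finitely many of them, then $\mathbb E f$ is affine in each $a_v$ separately: conditioning on the other sites, $\mathbb E f=a_v\,\mathbb E[f|_{\omega_v=1}]+(1-a_v)\,\mathbb E[f|_{\omega_v=0}]$. So
$$\frac{\partial}{\partial a_v}\mathbb E f=\mathbb E\big[f|_{\omega_v=1}-f|_{\omega_v=0}\big].\tag{5}$$

The direction matters. If we raise $p$ and $q$ together, then by (5) and Lemma 3 even and odd sites enter $\frac{d}{ds}\mathbb E h$ with opposite signs, and they may cancel. So we make even sites more open and odd sites less open; then all terms are nonnegative.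

Let $p,q\in(0,1)$ and $0<\epsilon\le\min(q,1-p)$. For $s\in[0,\epsilon]$ let $\mathbb Q_s$ be the law of the board with densities $(p+s,q-s)$ of closed odd and even sites, and let $\phi_s$ be the function $\phi$ for this board. By (5) and Lemma 3, with $h=h_{B_n}$,
$$\frac{d}{ds}\mathbb E_{\mathbb Q_s}h=\sum_{v\in B_n}\varepsilon_v\cdot\varepsilon_v\,\mathbb Q_s(U_v^{B_n})=\sum_{v\in B_n}\mathbb Q_s(U_v^{B_n}).$$
For $v\in B_n$ the box $\Lambda_{2n}(v)$ contains $B_n$, so $U_v^{(\infty)}\subseteq U_v^{B_n}$ by (1). As $B_n$ has at least $n^2$ sites of each parity, integrating over $s$ and using $0\le h\le4n$ gives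
$$n^2\int_0^\epsilon\phi_s(\infty)\,ds\le4n .$$
Let $n\to\infty$: $\phi_s(\infty)=0$ for almost every $s\in[0,\epsilon]$. Draws are excluded for almost every point of every line $p+q=\text{const}$.

This is where the plan stops. We asked about given parameters, that is, about $s=0$, and a line $p+q=\text{const}$ meets the diagonal $p=q$ in one point, which "almost every $s$" does not see. Soft continuity does not help: $s\mapsto\phi_s(\infty)$ is a decreasing limit of the polynomials $\phi_s(r)$, so it is upper semicontinuous, and this allows an upward jump at a single $s$.

To keep hold of $s=0$ we must use a window of tilts so small that $\mathbb P$ itself controls the tilted measures. Take tilts $s/n$ with $0\le s\le t$ and $t$ fixed. The number of open even sites in $B_n$ has standard deviation of order $n$, and the tilt moves its mean by $(n+1)^2s/n$, again of order $n$. So the tilted board is a typical board up to a factor that depends on $t$ but not on $n$. On the other side of the balance, suppose the undecided sites have density at least $\varphi/32$ throughout the window. Then $\mathbb E h$ grows at rate at least $\frac1n\cdot2n^2\cdot\frac{\varphi}{32}=\frac{n\varphi}{16}$, hence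 by at least $tn\varphi/16$ in total, while it can grow by at most $4n$. That is a contradiction once $t>64/\varphi$, and this bound does not involve $n$. This is an argument of Imry–Ma/Aizenman–Wehr type, and it works here because $|\partial B_n|$ and $|B_n|^{1/2}$ are both of order $n$.

What remains is to pass "the density of undecided sites is at least $\varphi/16$" from $\mathbb P$ to the tilted measure. The price is a factor depending on $t$. We pay it by making the exceptional probability under $\mathbb P$ tiny, using a law of large numbers for the events of finite range $U_v^{(r)}$.

## 6. The inequality $t\varphi\le64$ from a tilt of order $t/n$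

Throughout, $p,q\in(0,1)$ and $\kappa=\min(p(1-p),q(1-q))$.

**Proposition 4.** Let $n,r\ge2$ be even, let $R$ be even or $\infty$ with $R\ge2n$ and $R\ge r$, let $0<\varphi\le\phi(R)$ and $0<t\le\kappa n$. If
$$\frac{360\,r^2}{n^2\varphi}+\frac{16\,(\phi(r)-\phi(R))}{\varphi}\le\tfrac14e^{-5t^2/\kappa},\tag{6}$$
then $t\varphi\le64$.

*Proof.*

**Step 1: the budget of $4n$.** The purpose of this step is to bound the total number of undecided sites over the window of tilts. For $s\in[0,t]$ let $\mathbb P_s$ be the product measure under which even sites of $B_n$ are open with probability $1-q+s/n$, odd sites of $B_n$ are open with probability $1-p-s/n$, and all other sites are as under $\mathbb P=\mathbb P_0$. These numbers are probabilities, since $t/n\le\kappa\le\min(q,1-p)$. With $h=h_{B_n}$, (5) and Lemma 3 give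
$$\frac{d}{ds}\mathbb E_sh=\sum_{v\in B_n}\frac{\varepsilon_v}{n}\,\mathbb E_s\big[h|_{\omega_v=1}-h|_{\omega_v=0}\big]=\frac1n\sum_{v\in B_n}\mathbb P_s(U_v^{B_n}).$$
Integrate over $[0,t]$. As $0\le h\le|\partial B_n|=4n$,
$$\frac1n\int_0^t\sum_{v\in B_n}\mathbb P_s(U_v^{B_n})\,ds\le4n.\tag{7}$$

**Step 2: two spatial averages.** This step replaces the events $U_v^{B_n}$, whose probabilities depend on the position of $v$ in $B_n$, by events with translation-invariant laws under $\mathbb P$. If $v\in B_n$, every $x\in B_n$ has $|x-v|_1\le2n$, so $\Lambda_{2n}(v)\supseteq B_n$, and (1) gives $U_v^{(R)}\subseteq U_v^{(2n)}\subseteq U_v^{B_n}$. Put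
$$A=\frac1{|B_n|}\sum_{v\in B_n}\mathbf 1[U_v^{(R)}],\qquad A'=\frac1{|B_n|}\sum_{v\in B_n}\mathbf 1[U_v^{(r)}].$$
As $R\ge r$, $A'\ge A$. From (7), $\frac{|B_n|}{n}\int_0^t\mathbb E_sA\,ds\le4n$, and with $|B_n|\ge2n^2$,
$$2n\int_0^t\mathbb E_sA\,ds\le4n.\tag{8}$$

**Step 3: under $\mathbb P_0$, the average $A$ is rarely small.** We want
$$\mathbb P_0(A<\varphi/16)\le\tfrac14e^{-5t^2/\kappa}.\tag{9}$$
The average $A$ may involve events of long range, whose correlations we do not control. So we prove concentration for $A'$ and compare the means.

The fraction of odd sites in $B_n$ is $n^2/(2n^2+2n+1)=1/(2+2/n+1/n^2)$. It increases in $n$ and equals $\frac4{13}$ at $n=2$; so it lies in $[\frac4{13},\frac12]$, and the fraction of even sites lies in $[\frac12,\frac9{13}]$. Hence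
$$\mathbb E_0A'\ge\tfrac4{13}\big(\theta_e(r)+\theta_o(r)\big)\ge\tfrac14\phi(r)\ge\tfrac14\phi(R)\ge\tfrac14\varphi .$$
Since $\theta_e(r)-\theta_e(R)$ and $\theta_o(r)-\theta_o(R)$ are nonnegative and both fractions are at most $1$,
$$\mathbb E_0(A'-A)\le\phi(r)-\phi(R).$$

The event $U_v^{(r)}$ depends only on sites in $v+B_{r+1}$. So $U_u^{(r)}$ and $U_v^{(r)}$ are independent if $|u-v|_1>2r+2$. For the other pairs the covariance of the indicators is at most $\mathbb P_0(U_v^{(r)})$. Each $v$ has at most $|B_{2r+2}|$ such partners $u$, and so
$$\operatorname{Var}_0A'\le\frac1{|B_n|^2}\sum_{v\in B_n}|B_{2r+2}|\,\mathbb P_0(U_v^{(r)})=\frac{|B_{2r+2}|}{|B_n|}\,\mathbb E_0A'\le\frac{45r^2}{2n^2}\,\mathbb E_0A'.$$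
Here we used $|B_{2r+2}|\le5(2r+2)^2\le45r^2$, valid because $2r+2\le3r$ for $r\ge2$. By Chebyshev's inequality, as $\varphi/8\le\frac12\mathbb E_0A'$,
$$\mathbb P_0(A'<\varphi/8)\le\mathbb P_0\big(A'<\tfrac12\mathbb E_0A'\big)\le\frac{4\operatorname{Var}_0A'}{(\mathbb E_0A')^2}\le\frac{90r^2}{n^2\,\mathbb E_0A'}\le\frac{360r^2}{n^2\varphi}.$$
By Markov's inequality, $\mathbb P_0(A'-A>\varphi/16)\le16(\phi(r)-\phi(R))/\varphi$. If neither exceptional event occurs, then $A\ge\varphi/8-\varphi/16=\varphi/16$. So $\mathbb P_0(A<\varphi/16)$ is at most the left side of (6), which gives (9).

**Step 4: transfer to $\mathbb P_s$.** This step shows that $A$ still has a large mean under every tilted measure. Let $Z_s=d\mathbb P_s/d\mathbb P_0$; it is a product of independent factors, one for each $v\in B_n$. Changing the mean of a Bernoulli variable from $a$ to $a+\delta$ has the density $(a+\delta)/a$ at $1$ and $(1-a-\delta)/(1-a)$ at $0$, with second moment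
$$\frac{(a+\delta)^2}{a}+\frac{(1-a-\delta)^2}{1-a}=\Big(a+2\delta+\frac{\delta^2}a\Big)+\Big(1-a-2\delta+\frac{\delta^2}{1-a}\Big)=1+\frac{\delta^2}{a(1-a)} .$$
Here $|\delta|=s/n$ and $a\in\{1-q,1-p\}$, so $a(1-a)\ge\kappa$. Using $|B_n|\le5n^2$,
$$\mathbb E_0Z_s^2\le\Big(1+\frac{s^2}{n^2\kappa}\Big)^{|B_n|}\le e^{5s^2/\kappa}.$$
By the Cauchy–Schwarz inequality and (9), for $s\in[0,t]$,
$$\mathbb P_s(A<\varphi/16)=\mathbb E_0\big[Z_s\mathbf 1[A<\varphi/16]\big]\le e^{5s^2/(2\kappa)}\Big(\tfrac14e^{-5t^2/\kappa}\Big)^{1/2}\le\tfrac12 .$$
Hence $\mathbb E_sA\ge\frac12\cdot\frac\varphi{16}=\frac\varphi{32}$ for all $s\in[0,t]$.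

**Step 5: comparison with the budget.** Inserting this in (8) gives $2n\cdot t\cdot\frac\varphi{32}\le4n$, that is, $t\varphi\le64$. $\square$

## 7. Positive densities exclude draws: proof of Theorem A

Suppose $\varphi:=\phi(\infty)>0$. We choose the parameters of Proposition 4 in an order in which each choice is possible. Put $R=\infty$ and $t=65/\varphi$; now the right side of (6) is a fixed positive number. Since $\phi(r)\to\phi(\infty)$, there is an even $r\ge2$ with
$$\frac{16(\phi(r)-\phi(\infty))}{\varphi}\le\tfrac18e^{-5t^2/\kappa}.$$
With $r$ fixed, choose an even $n\ge t/\kappa$ so large that $360r^2/(n^2\varphi)\le\frac18e^{-5t^2/\kappa}$. All hypotheses of Proposition 4 hold, and it gives $65=t\varphi\le64$, a contradiction.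

Hence $\phi(\infty)=0$, which means $\mathbb P(U_v^{(\infty)})=0$ for every site $v$. By (3), for each $v$ the event that $v$ is open and the game from $v$ is a draw is contained in $U_v^{(\infty)}$. There are countably many sites, so almost surely no open vertex gives a draw; in particular $\mathbb P(D)=0$. This proves Theorem A, and it answers the question: there is no $p=q\in(0,1)$ with $\mathbb P(D)>0$. $\square$

## 8. How large a ball decides the game: proof of Theorem C

**Step 1: reduction to a bound on $\phi(R)$.** This step translates the theorem into the language of $\phi$. Apply (2) with $v=0$ and $\Lambda=\Lambda_R(0)=B_R$: outside $U_0^{(R)}$, either the origin is closed, or the sites of $B_R$ determine a winner who can keep the token in $B_R$. Since $\mathbb P(U_0^{(R)})=\theta_e(R)\le\phi(R)$, it suffices to find an absolute $C_1$ with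
$$\phi(R)\le\Big(\frac{C_1}{\kappa\log\log R}\Big)^{1/2}\qquad\text{for even }R\ge4.\tag{10}$$
(For $R\ge4$ we have $\log R>1$, so $\log\log R>0$.) Write $\varphi=\phi(R)$. If $\varphi=0$ there is nothing to prove, so let $\varphi>0$.

**Step 2: a good scale.** In Theorem A we used $\phi(r)\to\phi(\infty)$ without a rate. Now we find, by the pigeonhole principle, two scales between which $\phi$ hardly drops. Put
$$t=\frac{65}\varphi,\quad \eta=\tfrac14e^{-5t^2/\kappa},\quad m=\Big\lceil\frac{720}{\eta\kappa\varphi}\Big\rceil,\quad k_0=\Big\lceil\frac{64}{\eta\varphi}\Big\rceil,\quad r_k=2(2m)^k,\quad n_k=m\,r_k .$$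
All $r_k$ and $n_k$ are even, and $2n_k=r_{k+1}$. We claim that $r_{k_0}>R$. Suppose on the contrary that $r_{k_0}\le R$. Then
$$\sum_{k<k_0}\big(\phi(r_k)-\phi(r_{k+1})\big)=\phi(r_0)-\phi(r_{k_0})\le2,$$
so some $k<k_0$ has $\phi(r_k)-\phi(r_{k+1})\le2/k_0$.

**Step 3: Proposition 4 at that scale.** We show that Proposition 4 applies with $r=r_k$, $n=n_k$, and with $r_{k+1}=2n_k$ in the role of $R$. Since $r_{k+1}\le r_{k_0}\le R$, we have $\varphi=\phi(R)\le\phi(r_{k+1})$. Since $r_k\ge2$ and $\eta\le\frac14$,
$$\kappa n_k\ge2m\kappa\ge\frac{1440}{\eta\varphi}\ge\frac{65}\varphi=t .$$
For the first term in (6): $m\ge1$ and $\kappa\le\frac14$, so $m^2\ge m\ge\frac{720}{\eta\kappa\varphi}\ge\frac{720}{\eta\varphi}$, and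
$$\frac{360\,r_k^2}{n_k^2\varphi}=\frac{360}{m^2\varphi}\le\frac\eta2 .$$
For the second term: $\frac{16}{\varphi}\cdot\frac2{k_0}=\frac{32}{k_0\varphi}\le\frac\eta2$. So (6) holds, and Proposition 4 gives $65=t\varphi\le64$, a contradiction. This proves $r_{k_0}>R$, that is,
$$\log R<\log r_{k_0}=\log2+k_0\log(2m).\tag{11}$$

**Step 4: solving for $\varphi$.** It remains to express (11) through $L=1/(\kappa\varphi^2)$. Since $\varphi\le2$ and $\kappa\le\frac14$, $L\ge1$. We have
$$\eta^{-1}=4e^{5\cdot65^2L}=4e^{21125L},\qquad \frac1{\varphi}=\sqrt{\kappa L}\le L\le e^L,\qquad \frac1{\kappa\varphi}=\varphi L\le2L\le2e^L .$$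
The numbers inside the two ceilings are at least $1$, and $\lceil x\rceil\le2x$ for $x\ge1$. So
$$m\le2\cdot720\cdot4\cdot2\,e^{21126L}=11520\,e^{21126L},\qquad k_0\le2\cdot64\cdot4\,e^{21126L}=512\,e^{21126L}.$$
From (11), using $\log2\le k_0\log2$ and $\log x\le x$,
$$\log R<k_0\log(4m)\le4mk_0\le4\cdot11520\cdot512\,e^{42252L}\le e^{18}e^{42252L}\le e^{C_1L}$$
with $C_1=42270$; here $4\cdot11520\cdot512=23592960<e^{18}$ and $L\ge1$. Taking logarithms, $\log\log R<C_1/(\kappa\varphi^2)$, which is (10). $\square$

## 9. The sides of the parameter square: proof of Theorem B

Theorem A covers $p,q\in(0,1)$. If $p=1$ or $q=1$, all sites of one parity are closed, so every open vertex is isolated in $G$ and the first player loses at once. If $p=q=0$, then $G=\mathbb Z^2$, and the two domino tilings of Section 1 show that the game from the origin is a draw, so $\mathbb P(D)=1$.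

What remains is that exactly one of $p,q$ is $0$ and the other lies in $(0,1)$. Translation by $(1,0)$ exchanges the two parities, so let $q=0$ and $p\in(0,1)$: all even sites are open, and odd sites are closed with probability $p$. The tilting argument is not available: $\kappa=0$; the tilt of Section 6 would need $q$ to decrease, and the opposite tilt closes even sites with positive probability, so the tilted measure is not absolutely continuous with respect to $\mathbb P$. Instead we show directly that almost surely Y wins from every open vertex. The definitions and Lemmas 1 and 2 hold for all $p,q$.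

For even $n\ge2$ let $K=G_{B_n}^+$ and let $C_n$ be the set of even $v\in B_n$ from which X wins on $K$. By Lemma 2 these are the even vertices of $K$ that are covered by every maximum matching of $K$. Let $T$ be the set of even $v$ such that X wins from $v$ on $G_\Lambda^+$ for every even-bounded $\Lambda\ni v$. Then $T\cap B_n\subseteq C_n$. The law of $T$ is invariant under even translations, since these map even-bounded sets to even-bounded sets. If $v\notin T$, then Y wins from $v$ on some $G_\Lambda^+$, hence on $G$ by Lemma 1(ii). So we want to prove $T=\emptyset$ almost surely.

**Step 1: partners of $C_n$ have all their neighbors in $C_n$.** This is a purely combinatorial fact; it will make $C_n$ spread.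

**Lemma 5.** Let $M$ be a maximum matching of $K$ and $W$ the set of $M$-partners of $C_n$. Then every $K$-neighbor of $W$ is in $C_n$.

*Proof.* Let $v\in C_n$, $vw\in M$, and let $u\ne v$ be a $K$-neighbor of $w$. Then $u$ is even. Suppose $u\notin C_n$, so that some maximum matching $M'$ misses $u$. In each case we construct a maximum matching that misses $v$, contradicting $v\in C_n$.

If $M$ misses $u$, replace $vw$ by $uw$ in $M$: the result is a maximum matching that misses $v$.

Otherwise $u$ is covered by $M$ and not by $M'$, so it has degree $1$ in $M\triangle M'$. The component of $M\triangle M'$ containing $u$ is therefore a path $Q=z_0z_1\cdots z_\ell$ with $z_0=u$, whose edges alternate between $M$ and $M'$, starting with an $M$-edge. If $\ell$ were odd, $Q$ would contain one more $M$-edge than $M'$-edges and would end at a vertex missed by $M'$, so $M'\triangle Q$ would be a matching larger than $M'$, which is impossible. So $\ell=2k$ with $k\ge1$. The last edge is an $M'$-edge, and $M$ misses $z_{2k}$. The even vertices of $Q$ are the $z_{2j}$, and $z_{2j}z_{2j+1}\in M$ for $j<k$.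

If $v\in Q$, then $v=z_{2j}$ for some $j$, and $j<k$ because $M$ covers $v$. The path $z_{2j}\cdots z_{2k}$ starts at $v$ with an $M$-edge, alternates, and ends at a vertex missed by $M$. Exchanging $M$-edges and non-$M$-edges along it gives a matching of the same size that misses $v$.

If $v\notin Q$, then $w\notin Q$ as well, because every odd vertex of $Q$ has its $M$-edge in $Q$, while the $M$-edge at $w$ is $vw$. So $M\triangle Q$ is a matching of the same size as $M$, it misses $u$, and it still contains $vw$. Replacing $vw$ by $uw$ in it gives a maximum matching that misses $v$. $\square$

**Step 2: an edge count.** The purpose is to show that, up to $O(n)$ exceptions, an odd site of $B_n$ next to $C_n$ is open with all its neighbors in $C_n$. Fix $M$ and $W$ as in Lemma 5, and let $W'$ be the set of non-pendant vertices of $W$; these are open odd sites of $B_n$. Every vertex of $C_n$ is covered by $M$, partners of different vertices are different, and there are at most $4n$ pendant vertices. So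
$$|C_n|=|W|\le|W'|+4n .$$
An odd site of $B_n$ has all four neighbors in $B_n$, and they are open because $q=0$. By Lemma 5, all $4|W'|$ lattice edges from $W'$ end in $C_n$. In total $4|C_n|$ lattice edges leave $C_n$. Hence the number of lattice edges from $C_n$ to odd sites outside $W'$ is $4|C_n|-4|W'|\le16n$. So all but at most $16n$ of the odd sites of $B_n$ adjacent to $C_n$ lie in $W'$, and those in $W'$ are open with all four neighbors in $C_n$.

**Step 3: from $C_n$ to $T$.** We now pass to the translation-invariant set $T$. Call an odd site $w$ *bad* if it is adjacent to $T$ and is either closed or has a neighbor not in $T$. Let $w\in B_n$ be bad. Its neighbors lie in $B_n$, so it is adjacent to $T\cap B_n\subseteq C_n$. Either $w\notin W'$, and by Step 2 there are at most $16n$ such $w$; or $w\in W'$, and then $w$ is open with all neighbors in $C_n$, so one of its neighbors lies in $C_n\setminus T$. There are at most $4|C_n\setminus T|$ sites $w$ of the second kind. Let $\beta$ be the probability that a given odd site is bad; by invariance it is the same for all odd sites. Taking expectations over the $n^2$ odd sites of $B_n$,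
$$n^2\beta\le16n+4\,\mathbb E|C_n\setminus T|.\tag{12}$$

**Step 4: $C_n\setminus T$ is small, so $\beta=0$.** Fix an even $r\ge2$ and let $n>r$. For an even $v$ write $E_r(v)$ for the event that X wins from $v$ on $G_{v+B_r}^+$. If $|v|_1\le n-r$, then $v+B_r\subseteq B_n$, and by Lemma 1(ii) with $\Lambda=v+B_r$ and $K=G_{B_n}^+$, a win for Y on $G_{v+B_r}^+$ would be a win for Y on $G_{B_n}^+$. So $v\in C_n$ implies $E_r(v)$. Let $\delta_r=\mathbb P(E_r(v),\,v\notin T)$, which does not depend on the even site $v$. By Lemma 1(ii) again, if X wins from $v$ on $G_{\Lambda'}^+$ and $\Lambda\subseteq\Lambda'$, then X wins from $v$ on $G_\Lambda^+$. Hence $E_r(v)$ decreases in $r$, and because every even-bounded $\Lambda\ni v$ lies in some $v+B_r$, the intersection of the $E_r(v)$ is $\{v\in T\}$. So $\delta_r\to0$ as $r\to\infty$.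

There are at most $4rn$ sites with $n-r<|v|_1\le n$, since each sphere $\{|v|_1=k\}$ with $1\le k\le n$ has $4k\le4n$ sites. Thus $\mathbb E|C_n\setminus T|\le(n+1)^2\delta_r+4rn$. Insert this in (12), divide by $n^2$ and let $n\to\infty$: $\beta\le4\delta_r$. Now let $r\to\infty$: $\beta=0$.

**Step 5: $T$ is empty.** We use that almost surely no odd site is bad: every odd site adjacent to $T$ is open and has all its neighbors in $T$. If $T\ne\emptyset$, then by the connectivity of $\mathbb Z^2$ every even site is in $T$, every odd site is adjacent to $T$, and so every odd site is open. That has probability $0$ because $p>0$. Hence $T=\emptyset$ almost surely. As noted before Step 1, it follows that almost surely Y wins on $G$ from every even vertex.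

**Step 6: odd starting vertices.** It remains to let Y start. Let $w$ be an odd site. The law of the configuration with $w$ declared closed is $\mathbb P$ conditioned on $\omega_w=0$, an event of probability $p>0$, so it is absolutely continuous with respect to $\mathbb P$. By Step 5, almost surely Y wins from every even vertex on $G-w$. If $w$ is open and Y starts there, he moves to any neighbor $x$; all neighbors are even, hence open. From then on $w$ is visited and cannot be used, so the rest is the game on $G-w$ from $x$, with X to move, and Y wins it.

So almost surely Y wins from every open vertex, and no open vertex gives a draw. All cases $(p,q)\in[0,1]^2$ are covered: draws have positive probability only for $p=q=0$, where $\mathbb P(D)=1$. This proves Theorem B. $\square$
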